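# The giant component threshold for 1-independent percolation on the hypercube is $\tfrac12$

## 1. Independent edges: a giant component at every fixed density

The hypercube $Q_n$ has vertex set $V=\{0,1\}^n$, and two vertices are adjacent when they differ in exactly one coordinate. Throughout, $N=2^n$, the *weight* of a vertex is its number of ones, level $k$ is the set of vertices of weight $k$, $x+i$ is $x$ with coordinate $i$ flipped, and $\Gamma(x)$ is the neighborhood of $x$. An edge changes the weight by exactly one, so $Q_n$ is bipartite (even against odd weight), and two neighbors of the same vertex have the same parity and are not adjacent. I will say "by parity" for this.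

A *bond percolation model* on a graph is a probability distribution on its spanning subgraphs. An edge is *open* if it is present in the random subgraph $G$, and *closed* otherwise. The question of this talk is when $G$ must have a component containing a constant fraction of all $2^n$ vertices. We begin with independent edges, where it is easy.

Two tools are used now and again later.

**Hoeffding's inequality.** If $X_1,\dots,X_m$ are independent, $X_k$ takes values in an interval of length $\ell_k$, and $S=\sum X_k$, then $\mathbb P(S-\mathbb ES\ge T)\le\exp(-2T^2/\sum_k\ell_k^2)$ for $T>0$, and the same bound holds for $\mathbb P(S-\mathbb ES\le -T)$.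

**Lemma 1 (edge isoperimetry).** For every nonempty $A\subset V$, the number of edges of $Q_n$ with exactly one end in $A$ is at least $|A|\log_2(N/|A|)$.

**Proof.** Let $Y$ be uniform on $A$ and let $H$ denote base-2 entropy. By the chain rule, and since conditioning on more variables does not increase entropy,
$$\sum_i H\big(Y_i\mid (Y_j)_{j\ne i}\big)\le\sum_iH(Y_i\mid Y_1,\dots,Y_{i-1})=H(Y)=\log_2|A| .$$
Given the coordinates other than $i$, the coordinate $Y_i$ is a fair bit if $Y+i\in A$ and is determined otherwise. So the left side is $\sum_i\mathbb P(Y+i\in A)=2e(A)/|A|$, where $e(A)$ is the number of edges inside $A$. Hence the edge boundary, of size $n|A|-2e(A)$, is at least $|A|(n-\log_2|A|)=|A|\log_2(N/|A|)$. $\square$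

Example: a subcube $A$ of dimension $k$ has boundary $2^k(n-k)$, which is exactly $|A|\log_2(N/|A|)$.

**Proposition 2 (independent edges).** Fix $p\in(0,1]$ and let the edges of $Q_n$ be open independently, each with probability $p$. Then $\mathbb P(\text{no component has at least }2^n/4\text{ vertices})\to0$.

**Proof.** Choose $p_1\in(0,1]$ with $(1-p_1)^2=1-p$. Then $G$ has the law of $G_1\cup G_2$, where $G_1,G_2$ are independent and each has independent edges of density $p_1$.

**Step 1. The first round puts almost all vertices in components of linear size.** Let $K=p_1n/2$ and let $S$ be the set of vertices whose $G_1$-component has fewer than $K$ vertices. A vertex of $S$ has $G_1$-degree below $p_1n/2$, which by Hoeffding has probability at most $e^{-p_1^2n/2}$. So $\mathbb E|S|\le Ne^{-p_1^2n/2}$, and by Markov $|S|\le N/(8n)$ except with probability at most $8ne^{-p_1^2n/2}\to0$.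

**Step 2. If there is no giant, there is a wide gap between two groups of components.** Fix $G_1$ with $|S|\le N/(8n)$ and suppose that every component of $G$ has fewer than $N/4$ vertices. Take the components of $G$ one at a time, and collect their vertices outside $S$ until the collected set $A$ first has at least $N/4$ elements. Each component adds fewer than $N/4$, so $N/4\le|A|<N/2$. By Lemma 1 the boundary of $A$ has at least $|A|\log_2(N/|A|)\ge N/4$ edges. At most $n|S|\le N/8$ of them meet $S$. So at least $N/8$ edges join $A$ to $V\setminus(A\cup S)$, and all of them are closed in $G$.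

**Step 3. The second round closes such a gap.** The set $A$ is a union of $G_1$-components with at least $K$ vertices. There are at most $N/K$ of these, so given $G_1$ there are at most $2^{N/K}$ candidates for $A$. For each candidate with at least $N/8$ edges between $A$ and $V\setminus(A\cup S)$, these edges are all closed in $G_2$ with probability at most $(1-p_1)^{N/8}$. As $K\to\infty$, $2^{N/K}(1-p_1)^{N/8}\to0$. $\square$

So with independent edges every fixed $p>0$ suffices. What changes if edges sharing a vertex may depend on each other?

## 2. Dependence at a vertex, and a thin model at density $\tfrac12$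

**Definition.** A bond percolation model is *1-independent* if, whenever $S_1,S_2$ are sets of edges such that no edge of $S_1$ shares a vertex with an edge of $S_2$, the states of the edges in $S_1$ are independent of the states of the edges in $S_2$. The class of 1-independent models on $G$ in which each edge is open with probability at least $p$ is $\mathcal D_{\ge p}(G)$.

A typical way to build such a model is to put independent random variables on the vertices and let the state of each edge be a function of the variables at its two ends. Edge sets with no common vertex then use disjoint sets of variables.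

**Definition.** $p_{\mathrm{giant}}$ is the infimum of those $p$ for which there is a constant $c=c(p)>0$ such that
$$\sup_{\mu\in\mathcal D_{\ge p}(Q_n)}\mathbb P_\mu\big(\text{no component of the random subgraph has at least }c\,2^n\text{ vertices}\big)\to0\quad\text{as }n\to\infty .$$

The problem of determining $p_{\mathrm{giant}}$, given $\frac12\le p_{\mathrm{giant}}\le0.5847$, comes from Paul Balister, Tom Johnston, Michael Savery, Alex Scott, "Improved bounds for 1-independent percolation on $\mathbb Z^n$", arXiv:2206.12335 (2022). We prove that $p_{\mathrm{giant}}=\frac12$, in the following form.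

**Theorem 3.**

1. For every $n$ there is a model in $\mathcal D_{\ge1/2}(Q_n)$ all of whose components have, surely, at most $3\binom n{\lfloor n/2\rfloor}=O(2^n/\sqrt n)$ vertices.
2. There is an absolute constant $C$ such that for every $p=\frac12+\varepsilon$ with $0<\varepsilon\le\frac12$, and $c=2^{-C\varepsilon^{-5}}$, there is $n_0(\varepsilon)$ such that for all $n\ge n_0(\varepsilon)$
$$\sup_{\mu\in\mathcal D_{\ge p}(Q_n)}\mathbb P_\mu(\text{no component has}\ge c2^n\text{ vertices})\le\exp(-2^n/n^9).$$
3. For $\frac12<p<1$, any $c>0$ and $c2^n>1$, this supremum is at least $(1-\sqrt p)^{2^n}$.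

By part 1, no $p\le\frac12$ satisfies the condition in the definition: $\mathcal D_{\ge1/2}\subset\mathcal D_{\ge p}$, so for every $c>0$ the supremum equals $1$ for large $n$. By part 2, every $p>\frac12$ satisfies it. Hence
$$p_{\mathrm{giant}}=\tfrac12,$$
and the infimum is not attained.

**Proof of part 1.** Give each vertex of even weight an independent fair coin with values up and down. Every edge has exactly one even-weight end $x$; the edge is open iff it leaves $x$ in the direction (up or down in weight) shown by the coin of $x$. Each edge is open with probability $\frac12$, and edge sets with no common vertex use disjoint sets of coins, so the model is 1-independent. An even vertex has open edges only to the level above or only to the level below. Suppose a component has an odd vertex at level $k$ and an open edge there. Each even vertex joined to it sits at level $k-1$ with coin up or at level $k+1$ with coin down, so all open edges of that even vertex lead back to level $k$. So the component stays in levels $k-1,k,k+1$ and has at most $3\binom n{\lfloor n/2\rfloor}$ vertices. A component with one vertex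 is smaller still. $\square$

By hand for $n=2$: the even vertices are $00$ and $11$. The two edges at $00$ are both open (coin up) or both closed (coin down), and the two edges at $11$ are both open (coin down) or both closed. The four outcomes are the full 4-cycle, two different paths with three vertices, and no open edge.

**Proof of part 3.** Make each vertex good independently with probability $\sqrt p$, and let an edge be open iff both ends are good. This model is in $\mathcal D_{\ge p}(Q_n)$. With probability $(1-\sqrt p)^{2^n}$ no vertex is good; then there are no open edges, and every component has one vertex, fewer than $c2^n$. $\square$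

The rest of the notes proves part 2. From now on fix $\varepsilon\in(0,\frac12]$, $p=\frac12+\varepsilon$ and $\mu\in\mathcal D_{\ge p}(Q_n)$. Write $\xi_e=1$ if $e$ is open and $\xi_e=0$ otherwise, and $p_e=\mathbb P(\xi_e=1)\ge\frac12+\varepsilon$. The letter $C$ stands for absolute constants, possibly different at each occurrence. "For $n$ large" means $n\ge n_0(\varepsilon)$, and all $o(\cdot)$ terms are bounded by quantities depending only on $n$ and $\varepsilon$.

**Fact 4.** If $e_1,\dots,e_m$ are pairwise vertex-disjoint edges and $S$ is a set of edges sharing no vertex with them, then $\xi_{e_1},\dots,\xi_{e_m}$ and $(\xi_e)_{e\in S}$ are mutually independent.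

**Proof.** By the definition with $S_1=\{e_1\}$ and $S_2=\{e_2,\dots,e_m\}\cup S$, the variable $\xi_{e_1}$ is independent of all the others together. Repeat with $e_2$ against $\{e_3,\dots,e_m\}\cup S$, and so on. $\square$

## 3. Two classes of vertices in place of two rounds, and how edge states leak into colors

Proposition 2 rested on two independent rounds of edges. A 1-independent model need not split like that. But we may split the *vertices*: take a random $W\subset V$ independent of $G$, and let $U=V\setminus W$. Look at the components of $G[W]$ with at least $K=\lambda n$ vertices ("huge" ones). Color each $x\in U$ with a huge component to which it is joined by an open edge, and with $0$ if there is none. An open edge inside $U$ between different colors merges something or enlarges a huge component; Section 4 shows that on average there are only $O(N/\varepsilon)$ such edges.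

Suppose now that $\xi_{vw}$ were independent of the pair of colors of $v$ and $w$. Then the expected number of open edges of $Q_n[U]$ with two different colors would be at least half the expected number of all edges of $Q_n[U]$ with two different colors. So the coloring of $U$ would cut only $O(N/\varepsilon)$ edges on average, a tiny part of the roughly $nN$ edges available, and Lemma 1 would be close to producing a large color class.

The supposition fails because the color of $v$ is read off from the edges at $v$, and $vw$ is one more edge at $v$. In the thin model of part 1 the leak is complete. Let $v\in U$ have even weight $k$ and coin up, and let $w\in U$ be a neighbor at level $k-1$, so that $vw$ is closed. If $v$ and $w$ had the same nonzero color, they would lie in one component of $G$. That component has an open edge at the odd level $k-1$, because $w$ has its color by an open edge, and therefore lies in levels $k-2,k-1,k$. But $v$ has its color by an open edge going up, to level $k+1$, a contradiction. The case of coin down is the mirror image. So in this model, equal nonzero colors force the edge to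 be open.

The way around is to replace the color of $v$ by the *majority color $M_v$ among the neighbors of $v$ in $U$*, computed without consulting $v$. Here is the mechanism with all error terms left out; the precise version is in Sections 5 and 6. Let $b_v$ be the share of the majority color, and let $\sigma_v=+1$ if the color of $v$ is $M_v$ and $\sigma_v=-1$ otherwise.

* Open edges from $v$ into $U$ end at vertices with the color of $v$. A share $\frac12+\varepsilon$ of the edges is open, so some color has a share of at least $\frac12+\varepsilon$ around $v$: majorities exist.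
* If $\sigma_v=-1$, a share of at most $1-b_v<\frac12$ of the edges at $v$ into $U$ can be open, fewer than are due. So $\sigma_v$ is nonnegative on average, under every weighting of the vertices $v$ that does not consult the edges at $v$.
* Call $w$ a conflict neighbor of $v$ if $M_w\ne M_v$. Let $g_v$ count the conflict neighbors, and let $q_v$ be the number of them with color $M_v$ minus the number of the others. At most $\frac{g_v+\sigma_vq_v}2$ of the edges from $v$ to conflict neighbors are open, and $(\frac12+\varepsilon)g_v$ are due. So $\sigma_vq_v\ge2\varepsilon g_v$ on average. Weight this by vertices with $q_v<0$: there $\sigma_v$ must be negative on average, against the previous item. So $q_v<0$ hardly occurs.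
* But the conflict neighbors $w$ of $v$ mostly have $\sigma_w=+1$, that is, color $M_w\ne M_v$. This pushes $q_v$ below zero. So there are hardly any conflicts.

The density $\frac12$ shows up here. In the thin model, take $v$ of even weight $k=n/2$. A nonzero color on a neighbor at level $k+1$ is contained in a component of $G$ in levels $k,k+1,k+2$, and a nonzero color on a neighbor at level $k-1$ in a component of $G$ in levels $k-2,k-1,k$; each of these two components has an open edge at its odd level, so they are different. Hence no nonzero color can occur on more than half of the neighbors of $v$ in $Q_n$.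

"Not consulting the edges at $v$" has to be arranged. The weights attached to an edge $vw$ will be computed after deleting $v$ and $w$ from all neighborhoods. They must therefore change little when one vertex is deleted from a neighborhood. This dictates smooth cut-offs: a Lipschitz function $\chi(b_v)$ instead of "a majority exists", and $\theta_v=q_v^-/(1+g_v)$ instead of the indicator of $q_v<0$.

## 4. Exposing vertices one by one: few bichromatic open edges

Let $\lambda=\varepsilon/12$ and $K=\lambda n$. A component is *huge* if it has at least $K$ vertices. Independently of $G$, let $t$ be uniform on $[\frac13,\frac23]$ and let $\tau_x$ ($x\in V$) be i.i.d. uniform on $[0,1]$, independent of $t$. Put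
$$V_s=\{x:\tau_x<s\},\qquad W=V_t,\qquad U=V\setminus W,\qquad \Gamma_U(x)=\Gamma(x)\cap U,\qquad n_x=|\Gamma_U(x)| .$$

**Definition.** For $x\in U$, the *color* $s(x)$ is a huge component of $G[W]$ joined to $x$ by an open edge (if there are several, the first in a fixed order on vertex sets), and $s(x)=0$ if there is none. For given $W$ it is a function of $G[W\cup\{x\}]$. An open edge $vu$ with $v,u\in U$ is *exceptional* if $s(v)\ne s(u)$. Let $\mathcal E$ be the number of exceptional edges.

**Definition.** For $A\subset V$ and $x\notin A$:

* $\mathrm{multi}(x;A)$ is the event that $x$ is joined by open edges to at least two huge components of $G[A]$;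
* $\mathrm{cre}(x;A)$ is the event that $x$ is joined to no huge component of $G[A]$, but the component of $x$ in $G[A\cup x]$ is huge;
* $\mathrm{abs}(x;A)$ is the number of $u\in A$ lying in a non-huge component of $G[A]$ and in a huge component of $G[A\cup x]$.

Example with $K=3$: let $G[A]$ consist of a path $a_1a_2a_3$ and an edge $b_1b_2$. If $x$ is joined to $a_3$ and $b_1$, then multi and cre fail and $\mathrm{abs}=2$. If $x$ is joined to $b_1$ only, then $\{x,b_1,b_2\}$ is a new huge component: cre holds, multi fails, and again $\mathrm{abs}=2$.

**Lemma 5.** For every fixed graph $G$,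
$$\mathbb E[\mathcal E\mid G]\le(7/\lambda+4)N\qquad\text{and}\qquad\mathbb E[\#\{x\in U:\mathrm{cre}(x;W)\}\mid G]\le3N/K .$$

**Proof.** $G$ is fixed; the randomness is in $t$ and the $\tau_x$.

**Step 1. Total counts along the exposure.** The purpose is to bound how often each event occurs when vertices are added in increasing order of $\tau$. Once in a huge component, a vertex stays in one. At a creation, the new huge component consists of the added vertex and of vertices from non-huge components, so at least $K$ vertices enter a huge component for the first time. Hence there are at most $N/K$ creations. If the added vertex is joined to $m\ge1$ huge components, their number changes by $1-m$; at a creation it grows by one; otherwise it stays. It is finally nonnegative, so $\sum(m-1)^+\le N/K$, and at most $N/K$ added vertices have $m\ge2$. Finally, each vertex is absorbed at most once, so the abs-values sum to at most $N$.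

**Step 2. From the whole exposure to the random time $t$.** When $x$ is added, the vertices already present form $V_s\setminus x$ with $s=\tau_x$. Since $\tau_x$ is uniform and independent of the other $\tau$'s, Step 1 says
$$\sum_x\int_0^1\mathbb P(\mathrm{multi}(x;V_s\setminus x))\,ds\le\frac NK,$$
and likewise for cre with bound $N/K$ and for $\mathbb E\,\mathrm{abs}$ with bound $N$. As $t$ has density $3$ on $[\frac13,\frac23]$,
$$\sum_x\mathbb P(\mathrm{multi}(x;W\setminus x))\le\frac{3N}K,\quad\sum_x\mathbb P(\mathrm{cre}(x;W\setminus x))\le\frac{3N}K,\quad\sum_x\mathbb E\,\mathrm{abs}(x;W\setminus x)\le3N. \tag{1}$$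
For $x\in U$ we have $W\setminus x=W$, so the second inequality gives the second claim of the lemma.

**Step 3. What an exceptional edge forces.** We claim that if $\{v,u\}$ is exceptional then, for at least one naming of its ends, one of the following holds:

* (i) $\mathrm{multi}(u;W)$;
* (ii) $\mathrm{multi}(v;W\cup u)$;
* (iii) $u$ is in a non-huge component of $G[W\cup u]$ and in a huge one of $G[W\cup\{u,v\}]$.

First let $s(v)=Y\ne Y'=s(u)$ with both nonzero. If $Y,Y'$ lie in one component of $G[W\cup u]$, then $u$ is joined to both, which is (i). Otherwise $v$ is joined to the huge component of $G[W\cup u]$ containing $Y$ and, through the open edge $vu$, to the different huge component containing $Y'\cup\{u\}$, which is (ii).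

Now let exactly one color be $0$, and name the ends so that $s(v)=Y\ne0=s(u)$. Let $X$ be the component of $u$ in $G[W\cup u]$. As $u$ is joined to no huge component of $G[W]$, $Y$ is still a component of $G[W\cup u]$, it differs from $X$, and $v$ is joined to both. If $X$ is huge, (ii) holds. If not, (iii) holds, since in $G[W\cup\{u,v\}]$ the vertex $u$ is in a component containing $Y$.

**Step 4. Probabilities.** The purpose is to compare (i)–(iii) with (1). Fix $t$ and an ordered adjacent pair $(v,u)$, and let $W'=W\setminus\{u,v\}$, which is independent of whether $u,v\in W$. If $u\in W$ then $W\setminus v=W'\cup u$, so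
$$\mathbb P(u,v\in U,\text{ (ii)})=(1-t)^2\,\mathbb P(\mathrm{multi}(v;W'\cup u))=\frac{(1-t)^2}t\,\mathbb P(u\in W,\ \mathrm{multi}(v;W\setminus v))\le\frac43\,\mathbb P(\mathrm{multi}(v;W\setminus v)),$$
because $t\ge\frac13$ and $1-t\le\frac23$. In the same way,
$$\mathbb P(u,v\in U,\text{ (iii)})\le\tfrac43\,\mathbb P(u\in W\text{ and }u\text{ is counted in }\mathrm{abs}(v;W\setminus v)),$$
and summing over $u\in\Gamma(v)$ gives at most $\frac43\mathbb E\,\mathrm{abs}(v;W\setminus v)$. Finally $\mathbb P(u,v\in U,\text{ (i)})\le\mathbb P(\mathrm{multi}(u;W\setminus u))$. Sum over all ordered adjacent pairs and average over $t$: by (1), (ii) contributes at most $n\cdot\frac43\cdot\frac{3N}K=4nN/K$, (iii) at most $\frac43\cdot3N=4N$, and (i) at most $3nN/K$. Since $n/K=1/\lambda$, the total is $(7/\lambda+4)N$. $\square$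

## 5. Neighborhood majorities and weights blind to one edge

Fix $W$ (and so $U$). Let $U^*=\{x\in U:n_x\ge n/4\}$.

**Definition (local majorities).** Let $D=\emptyset$, $\{v\}$ or $\{v,w\}$ with $v,w\in U$ adjacent, and put $\Gamma_D(x)=\Gamma_U(x)\setminus D$. By parity $|\Gamma(x)\cap D|\le1$, so $\Gamma_D(x)\neq\emptyset$ for $x\in U^*$ and $n$ large. For $x\in U^*$ let
$$\beta^D_x(y)=\frac{|\{u\in\Gamma_D(x):s(u)=y\}|}{|\Gamma_D(x)|},\qquad b^D_x=\max_y\beta^D_x(y),\qquad\chi^D_x=\chi(b^D_x),\qquad\rho^D_x=1-\chi^D_x,$$
where $y$ ranges over all colors, *including* $0$. The function $\chi$ is $0$ on $[0,\frac12+\frac\varepsilon4]$, $1$ on $[\frac12+\frac\varepsilon2,1]$ and linear between, so it has Lipschitz constant $4/\varepsilon$. If $b^D_x>\frac12$, let $M^D_x$ be the unique maximizing color.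

Example: if five neighbors have colors $Y,Y,Y,Y',0$, then $b_x=0.6$ and $M_x=Y$. For $\varepsilon=0.2$ the ramp of $\chi$ runs from $0.55$ to $0.6$, so $\chi_x=1$; for $\varepsilon=0.4$ it runs from $0.6$ to $0.7$, so $\chi_x=0$.

**Definition (conflicts).** For adjacent $x,z\in U^*$ let
$$\gamma^D_{xz}=\chi^D_x\chi^D_z\,\mathbf 1(M^D_x\ne M^D_z),$$
interpreted as $0$ if $\chi^D_x\chi^D_z=0$. It is symmetric in $x,z$. For $x\in U^*$ let
$$g^D_x=\sum_{z\in\Gamma_D(x)\cap U^*}\gamma^D_{xz},\qquad q^D_x=\sum_{z\in\Gamma_D(x)\cap U^*}\gamma^D_{xz}\eta^D_{xz},\qquad\eta^D_{xz}=\begin{cases}+1&s(z)=M^D_x\\-1&\text{otherwise,}\end{cases}$$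
$$\theta^D_x=\frac{(q^D_x)^-}{1+g^D_x},\qquad\Phi^D_x=\frac{((q^D_x)^-)^2}{1+g^D_x},\qquad q^-=\max(-q,0).$$
A product $\gamma\eta$ is $0$ when $\gamma=0$. Note that $|q|\le g\le n_x$, $0\le\theta\le1$ and $\Phi\le g$. If $\chi^D_x=0$ then $g^D_x=\Phi^D_x=0$; if $\chi^D_x>0$ then $2b^D_x-1\ge\varepsilon/2$. We omit $D$ when $D=\emptyset$.

Example: if every $z\in\Gamma_U(x)$ is in $U^*$ with $\chi_x=\chi_z=1$, and exactly three of them have $M_z\ne M_x$, one of these with color $M_x$ and two with other colors, then $g_x=3$, $q_x=1-2=-1$, and $\theta_x=\Phi_x=\frac14$.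

**Definition (weights).** For ordered pairs $(v,w)$ with $v\in U^*$, $w\in\Gamma_U(v)$, and $D=\{v,w\}$, put
$$a^1_{vw}=\theta^D_v\gamma^D_{vw},\qquad a^2_{vw}=\frac{\Phi^D_v}{n_v(2b^D_v-1)},\qquad a^3_{vw}=\frac{g^D_v}{n_v(2b^D_v-1)},\qquad a^4_{vw}=\rho^D_v,$$
with $a^1=0$ if $w\notin U^*$, and $a^2=a^3=0$ if $\chi^D_v=0$. All lie in $[0,2/\varepsilon]$, since $\Phi\le g\le n_v$ and $2b-1\ge\varepsilon/2$ where it matters. Let $\hat a^i_{vw}$ be the same expressions with $D=\emptyset$, and set
$$Z_i=\sum_{(v,w)}a^i_{vw}(\xi_{vw}-p_{vw}).$$

The $\hat a^i$ are the weights we want to use, and the $a^i$ are the weights that are independent of $\xi_{vw}$. The next lemma says that exchanging one for the other costs only $O(N)$.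

**Lemma 6 (stability).** For $n$ large, for each $i$, $\ \sum_{(v,w)}|a^i_{vw}-\hat a^i_{vw}|\le300\,\varepsilon^{-2}N$.

**Proof.**

**Step 1. Effect of deleting one vertex on $b,\chi,M,\gamma$.** Let $x\in U^*$ and $m=n_x\ge n/4$, and remove one element from $\Gamma_U(x)$. If the class of color $y$ has $k$ elements, its new share is either $\frac k{m-1}$ (with $k\le m-1$), a change of $\frac k{m(m-1)}\le\frac1m$, or $\frac{k-1}{m-1}$ (with $k\ge1$), a change of $\frac{m-k}{m(m-1)}\le\frac1m$. So each share changes by at most $\frac1m\le\frac4n\le\frac5n$. Hence $b_x$ changes by at most $5/n$ and $\chi_x$ by at most $20/(\varepsilon n)$.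

If $\chi_x>0$ before and after, then $M_x$ is unchanged once $n>10/\varepsilon$: otherwise two different colors, one with share above $\frac12+\frac\varepsilon4$ before and one with share above $\frac12+\frac\varepsilon4$ after, would have shares before the removal with sum at least $1+\frac\varepsilon2-\frac5n>1$.

Consequently $\gamma_{xz}$ changes by at most $20/(\varepsilon n)$. If $\chi_x>0$ before and after, only the factor $\chi_x$ changes. If one of the two values of $\chi_x$ is $0$, the corresponding $\gamma_{xz}$ is $0$ and the other is at most the change of $\chi_x$. The same holds when an element is removed from $\Gamma_U(z)$. The same bounds hold for $\gamma_{xz}\eta_{xz}$: $\eta_{xz}$ depends only on $s(z)$ and $M_x$, so it is unchanged whenever $\chi_x>0$ before and after, and if one value of $\chi_x$ is $0$ the previous argument applies.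

**Step 2. Effect on $g_v,q_v,\theta_v,\Phi_v$.** Let $D=\{v,w\}$. Pass from $\emptyset$ to $\{v\}$: $\Gamma_U(v)$ is unchanged and each $\Gamma_U(z)$, $z\in\Gamma_U(v)$, loses $v$. So $g_v$ and $q_v$ change by at most $n\cdot\frac{20}{\varepsilon n}=\frac{20}\varepsilon$. Pass from $\{v\}$ to $\{v,w\}$: the term $z=w$, of size at most $1$, is dropped, and $\Gamma_U(v)$ loses $w$; for $z\in\Gamma(v)$, $w\notin\Gamma(z)$ by parity. So the change is at most $1+\frac{20}\varepsilon$. In total $g_v,q_v$ change by at most $L:=41/\varepsilon$.

Let primes denote $D$-versions. Since $q'^-\le g'$,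
$$|\theta_v-\theta'_v|\le\frac{|q^--q'^-|}{1+g}+\frac{q'^-|g-g'|}{(1+g)(1+g')}\le\frac{2L}{1+g},$$
and by symmetry also $|\theta_v-\theta_v'|\le\frac{2L}{1+g'}$. As $\Phi=q^-\theta$,
$$|\Phi_v-\Phi'_v|\le|q^--q'^-|\,\theta_v+q'^-|\theta_v-\theta'_v|\le L+\frac{2Lq'^-}{1+g'}\le3L.$$

**Step 3. The four sums.** We bound the sum over $w$ for each fixed $v\in U^*$; there are at most $N$ vertices $v$.

* $i=1$: passing from $\emptyset$ to $D$ removes $w$ from $\Gamma_U(v)$ and $v$ from $\Gamma_U(w)$, so $\gamma_{vw}$ changes by at most $40/(\varepsilon n)$. With $\sum_w\gamma_{vw}=g_v$ (sums over $w\in \Gamma_U(v)\cap U^*$),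
$$\sum_w\gamma_{vw}|\theta_v-\theta^D_v|+\sum_w\theta^D_v|\gamma_{vw}-\gamma^D_{vw}|\le2L\frac{g_v}{1+g_v}+n\cdot\frac{40}{\varepsilon n}\le\frac{122}\varepsilon .$$
* $i=2$: read $\Phi/(2b-1)$ as $0$ when $\chi=0$. If one of $\chi_v,\chi^D_v$ is $0$, the corresponding $\Phi$ is $0$, the other is at most $3L$, and the quotient changes by at most $3L\cdot\frac2\varepsilon$. If both are positive, it changes by at most
$$3L\cdot\frac2\varepsilon+\Phi_v\cdot\frac{10/n}{(\varepsilon/2)^2}\le\frac{246}{\varepsilon^2}+\frac{40}{\varepsilon^2}=\frac{286}{\varepsilon^2},$$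
as $2b$ changes by at most $10/n$ and $\Phi_v\le n$. Summing over the $n_v$ choices of $w$ with factor $1/n_v$ gives at most $286/\varepsilon^2$.
* $i=3$: in the same way, with $|g-g'|\le L$ and $g\le n$, at most $\frac{2L}\varepsilon+\frac{40}{\varepsilon^2}=\frac{122}{\varepsilon^2}$.
* $i=4$: at most $n\cdot\frac{20}{\varepsilon n}=\frac{20}\varepsilon$.

As $\varepsilon\le\frac12$, each bound is at most $300\,\varepsilon^{-2}$. $\square$

**Lemma 7 (concentration).** For $n$ large and every fixed $W$, with $\mu$-probability at least $1-\frac14\exp(-2^n/n^9)$: $|Z_i|\le N$ for $i=1,\dots,4$, and the number $e_o(U,W)$ of open $U$–$W$ edges is at least $(\frac12+\varepsilon)e(U,W)-N$, where $e(U,W)$ is the number of $Q_n$-edges between $U$ and $W$.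

**Proof.** Let $B(v,r)$ be the ball of radius $r$ around $v$ in $Q_n$.

**Step 1. Which colors a weight reads.** Let $D=\{v,w\}$. The weights $a^i_{vw}$ are built from $b^D_v,M^D_v$, from $b^D_w,M^D_w$, and from $b^D_z,M^D_z,s(z)$ for $z\in\Gamma_U(v)\setminus\{w\}$. The first pair reads colors on $\Gamma_U(v)\setminus\{w\}$, the second on $\Gamma_U(w)\setminus\{v\}$, and the third reads $s(z)$ and colors on $\Gamma_U(z)\setminus\{v\}$, which does not contain $w$ by parity. So $a^i_{vw}$ is a function of the colors $s(u)$ with $u\in U\cap B(v,2)\setminus\{v,w\}$.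

**Step 2. Splitting the pairs into classes.** The purpose is to have many pairs in one sum whose edge states are independent given all weights. Color the ordered pairs $(v,w)$ greedily so that distinct pairs $(v,w),(v',w')$ in one class have $\mathrm{dist}(v,v')\ge4$. At most $n|B(v,3)|\le n^4$ classes are needed. Take a class $\{(v_k,w_k)\}$ and let $R=\bigcup_k\{v_k,w_k\}\subset U$. For $j\ne k$ the vertices $v_j,w_j$ are at distance at least $2$ from $v_k,w_k$, so the edges $v_kw_k$ are pairwise vertex-disjoint. Also $\mathrm{dist}(v_j,v_k)\ge4$ and $\mathrm{dist}(v_j,w_k)\ge3$, so $B(v_j,2)\setminus\{v_j,w_j\}$ is disjoint from $R$. Now $W\cap R=\emptyset$, and $s(u)$ is a function of $G[W\cup u]$. So by Step 1 all weights $a^i$ of the class are functions of $G'=G[V\setminus R]$. By Fact 4, given $G'$ the variables $\xi_{v_kw_k}$ are independent with means $p_{v_kw_k}$.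

**Step 3. Hoeffding.** A class has at most $N$ pairs, with weights in $[0,2/\varepsilon]$. So, conditionally on $G'$, its contribution to $Z_i$ exceeds $N/n^4$ in absolute value with probability at most
$$2\exp\Big(-\frac{2(N/n^4)^2}{N\cdot4/\varepsilon^2}\Big)=2\exp\Big(-\frac{\varepsilon^2N}{2n^8}\Big).$$
If this happens for none of the at most $n^4$ classes, then $|Z_i|\le N$. The $U$–$W$ edges in a fixed coordinate direction form a matching with at most $N/2$ edges, so their states are independent, and the number of open ones falls more than $N/n$ below its mean with probability at most $\exp(-4N/n^2)$. If this happens in none of the $n$ directions, then $e_o(U,W)\ge(\frac12+\varepsilon)e(U,W)-N$. The total failure probability is at most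
$$8n^4\exp\Big(-\frac{\varepsilon^2N}{2n^8}\Big)+n\exp\Big(-\frac{4N}{n^2}\Big)\le\frac14\exp\Big(-\frac N{n^9}\Big)\qquad\text{for }n\text{ large.}\qquad\square$$

## 6. Four inequalities that leave room for few conflicts

From here until the last section the argument is deterministic. Let $E_0=4(7/\lambda+4)$, so $E_0\le C/\varepsilon$, and $A=300\,\varepsilon^{-2}+1$.

**Lemma 8.** Let $n$ be large, and suppose that the conclusions of Lemma 7 hold and $\mathcal E\le E_0N$. Then
$$\sum_{v\in U^*}g_v\le C\varepsilon^{-4}N\qquad\text{and}\qquad\sum_{v\in U^*}\rho_v\le C\varepsilon^{-3}N/n .$$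

**Proof.** Since $|\xi-p|\le1$, Lemma 6 and $|Z_i|\le N$ give for each $i$
$$\sum_{(v,w)}\hat a^i_{vw}(\xi_{vw}-p_{vw})\ge-AN. \tag{2}$$
In each use of (2) we bound $\sum\hat a^i\xi$ from above by counting open edges, and $\sum\hat a^ip$ from below by $p_{vw}\ge\frac12+\varepsilon$. Sums are over $v\in U^*$, and terms with $\chi_v=0$ vanish where $\sigma_v$ or $1/(2b_v-1)$ occurs.

**Step 1. Upper bounds for open edges at $v$.** For $v\in U^*$ with $\chi_v>0$ put $\sigma_v=+1$ if $s(v)=M_v$ and $\sigma_v=-1$ otherwise. A non-exceptional open edge $vw$ in $U$ has $s(w)=s(v)$. So at most $n_v\beta_v(s(v))\le n_vb_v$ non-exceptional open edges go from $v$ into $\Gamma_U(v)$. If $\chi_v>0$, their number is at most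
$$n_v\,\frac{1+\sigma_v(2b_v-1)}2, \tag{3}$$
since $\beta_v(M_v)=b_v$ and $\beta_v(y)\le1-b_v$ for $y\ne M_v$. Likewise, on non-exceptional open edges $vw$ with $w\in U^*$ we have $\eta_{vw}=\sigma_v$, so the sum of $\gamma_{vw}$ over them is at most the sum of $\gamma_{vw}$ over all $w$ with $\eta_{vw}=\sigma_v$, which is
$$\frac{g_v+\sigma_vq_v}2. \tag{4}$$
There are at most $2\mathcal E$ exceptional ordered pairs.

**Step 2. Where $q_v$ is negative, $\sigma_v$ tends to be negative.** Use (2) with $i=1$. By (4), and as $\hat a^1\le1$,
$$\sum_v\theta_v\frac{g_v+\sigma_vq_v}2+2\mathcal E\ge\Big(\frac12+\varepsilon\Big)\sum_v\theta_vg_v-AN .$$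
If $q_v\ge0$ then $\theta_vq_v=0=-\Phi_v$; if $q_v<0$ then $\theta_vq_v=-(q_v^-)^2/(1+g_v)=-\Phi_v$. Therefore
$$-\sum_v\Phi_v\sigma_v\ge2\varepsilon\sum_v\theta_vg_v-2AN-4\mathcal E. \tag{5}$$

**Step 3. Under the same weights, $\sigma_v$ is not negative on average.** Use (2) with $i=2$. By (3), and as $\hat a^2\le2/\varepsilon$,
$$\sum_v\frac{\Phi_v}{2b_v-1}\cdot\frac{1+\sigma_v(2b_v-1)}2+\frac2\varepsilon\cdot2\mathcal E\ge\Big(\frac12+\varepsilon\Big)\sum_v\frac{\Phi_v}{2b_v-1}-AN,$$
that is, $\sum_v\Phi_v\big[\frac{\sigma_v}2-\frac\varepsilon{2b_v-1}\big]\ge-AN-\frac4\varepsilon\mathcal E$. The second term in the bracket has a favorable sign, so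
$$\sum_v\Phi_v\sigma_v\ge-2AN-\frac8\varepsilon\mathcal E. \tag{6}$$

**Step 4. So $q_v$ is rarely very negative.** Adding (5) and (6) gives $2\varepsilon\sum_v\theta_vg_v\le4AN+(4+\frac8\varepsilon)\mathcal E\le4AN+\frac{12}\varepsilon\mathcal E$. Since $q_v^-\le g_v$, $\theta_vg_v=q_v^--\frac{q_v^-}{1+g_v}\ge q_v^--1$. Hence
$$\sum_vq_v^-\le N+\frac{2A}\varepsilon N+\frac6{\varepsilon^2}\mathcal E\le C\varepsilon^{-3}N. \tag{7}$$

**Step 5. Weighted by conflicts, $\sigma_v$ is positive on average.** Use (2) with $i=3$. The computation of Step 3 with $g$ in place of $\Phi$, now keeping the favorable term, gives with $0<2b_v-1\le1$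
$$\sum_vg_v\sigma_v\ge2\varepsilon\sum_v\frac{g_v}{2b_v-1}-2AN-\frac8\varepsilon\mathcal E\ge2\varepsilon\sum_vg_v-2AN-\frac8\varepsilon\mathcal E. \tag{8}$$

**Step 6. Positive $\sigma_w$ forces negative $q_v$, so conflicts are few.** If $\gamma_{vw}>0$ then $M_v\ne M_w$, so $\sigma_w=1$ means $s(w)=M_w\ne M_v$ and $\eta_{vw}=-1$. Thus $\gamma_{vw}\eta_{vw}\le-\gamma_{vw}\sigma_w$ always: with equality if $\sigma_w=1$, and trivially if $\sigma_w=-1$. Summing over ordered pairs and using the symmetry of $\gamma$,
$$-\sum_vq_v^-\le\sum_vq_v\le-\sum_w\sigma_wg_w .$$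
With (7) and (8), $2\varepsilon\sum_vg_v\le\sum_vq_v^-+2AN+\frac8\varepsilon\mathcal E\le C\varepsilon^{-3}N$, so $\sum_vg_v\le C\varepsilon^{-4}N$.

**Step 7. Majorities exist almost everywhere.** Use (2) with $i=4$. If $\rho_v>0$ then $b_v<\frac12+\frac\varepsilon2$, so at most $n_v(\frac12+\frac\varepsilon2)$ non-exceptional open edges go from $v$ into $\Gamma_U(v)$, and
$$\sum_v\rho_vn_v\Big(\frac12+\frac\varepsilon2\Big)+2\mathcal E\ge\Big(\frac12+\varepsilon\Big)\sum_v\rho_vn_v-AN .$$
Hence $\frac\varepsilon2\sum_v\rho_vn_v\le(A+2E_0)N$. Since $n_v\ge n/4$ on $U^*$, $\sum_v\rho_v\le C\varepsilon^{-3}N/n$. $\square$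

We turn this into a labeling. Let
$$B=(U\setminus U^*)\cup\{v\in U^*:\chi_v<\tfrac12\},\qquad f(v)=M_v\ \text{ for }v\in U\setminus B,\qquad f(v)=\star\ \text{ for }v\in B.$$
Call a $Q_n$-edge *cut* if $f$ differs at its ends. A cut edge inside $U\setminus B$ has $\gamma\ge\frac14$ and is counted from both ends in $\sum_vg_v$, so there are at most $2\sum_vg_v$ of them. As $\rho_v>\frac12$ on $B\cap U^*$, the edges meeting $B\cap U^*$ number at most $2n\sum_v\rho_v\le C\varepsilon^{-3}N$. If also $n|U\setminus U^*|\le N$, we conclude
$$\mathrm{cut}_U:=\#\{\text{cut edges of }Q_n[U]\}\le C\varepsilon^{-4}N. \tag{9}$$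

## 7. Extending the labeling from $U$ to the whole cube

Lemma 1 is about subsets of the whole cube, so $f$ must be extended to $W$ without cutting many more edges. This needs $W$ to look like a random set near almost every vertex.

**Definition.** Let $X_W$ be the set of $x\in V$ such that for all $i,j\in[n]$ (possibly $i=j$) there are at least $n/40$ indices $k\notin\{i,j\}$ with $x+k,\ x+i+k,\ x+j+k\in U$. Call $W$ (with $t$) *good* if

* all but $N/n^2$ vertices satisfy $|n_x-(1-t)n|\le n^{2/3}$;
* $|V\setminus X_W|\le N/n^2$;
* $\big||U|-(1-t)N\big|\le N/n$.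

Example: if $W=\emptyset$, every $k\notin\{i,j\}$ qualifies, so $X_W=V$ for $n\ge3$.

**Lemma 9.** For $n$ large, $W$ is good with probability at least $\frac34$.

**Proof.** Condition on $t$; each vertex is in $U$ independently with probability $1-t\ge\frac13$. By Hoeffding, a given vertex violates $|n_x-(1-t)n|\le n^{2/3}$ with probability at most $2\exp(-2n^{1/3})$, so by Markov the first item fails with probability at most $2n^2\exp(-2n^{1/3})\to0$.

For the second item fix $x,i,j$. We claim that the sets $\{x+k,x+i+k,x+j+k\}$, $k\notin\{i,j\}$, are disjoint for different $k$. By parity, $x+k$ is never one of the other two types, and equalities $x+k=x+k'$, $x+i+k=x+i+k'$, $x+j+k=x+j+k'$ give $k=k'$. An equality $x+i+k=x+j+k'$ with $i\ne j$ forces $\{i,k\}=\{j,k'\}$, so $k=j$, which is excluded. So we have at least $n-2$ independent trials with success probability at least $(1-t)^3\ge\frac1{27}$. For $n$ large $\frac{n-2}{27}-\frac n{40}\ge\frac n{100}$, so by Hoeffding fewer than $n/40$ succeed with probability at most $e^{-2n/10^4}$. Hence $\mathbb E|V\setminus X_W|\le n^2e^{-2n/10^4}N$, and the second item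 fails with probability at most $n^4e^{-2n/10^4}\to0$. The third item fails with probability at most $2\exp(-2N/n^2)\to0$. $\square$

If $W$ is good and $n$ is large, then $(1-t)n-n^{2/3}\ge n/4$, so $|U\setminus U^*|\le N/n^2$, hence $n|U\setminus U^*|\le N$, and (9) applies.

**Extension.** For $x\in W\cap X_W$, where $n_x\ge n/40$, let $f(x)$ be a most frequent value of $f$ on $\Gamma_U(x)$. On $W\setminus X_W$ put $f=\star$.

**Lemma 10.** Under the hypotheses of Lemma 8, and with $W$ good and $n$ large, the number of cut edges of $Q_n$ satisfies $\mathrm{cut}\le C_1\varepsilon^{-4}N$ for an absolute constant $C_1$. Consequently the nonempty classes $A_y=f^{-1}(y)$ satisfy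
$$\sum_y|A_y|\log_2\frac N{|A_y|}\le2C_1\varepsilon^{-4}N. \tag{10}$$

**Proof.**

**Step 1. Cut edges between $W\cap X_W$ and $U$.** For $x\in W\cap X_W$ let $\delta_x$ be the number of ordered pairs in $\Gamma_U(x)$ with different $f$. If the values of $f$ on $\Gamma_U(x)$ have multiplicities $c_y$ with maximum $c_{\max}$, then $\delta_x=\sum_yc_y(n_x-c_y)\ge n_x(n_x-c_{\max})$. So at most $\delta_x/n_x$ of the $u\in\Gamma_U(x)$ have $f(u)\ne f(x)$.

Now bound $\delta_x$ by cut edges near $x$. If $x+i,x+j\in U$ and $f(x+i)\ne f(x+j)$, then, as $x\in X_W$, for each of at least $n/40$ indices $k$ the path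
$$x+i,\quad x+i+k,\quad x+k,\quad x+j+k,\quad x+j$$
lies in $U$, and so contains a cut edge. Let $\kappa_x=\#\{(i,k):i\ne k,\ \{x+i,x+i+k\}\subset U\text{ is cut}\}$. The four edges of the path correspond to the pairs $(i,k),(k,i),(k,j),(j,k)$. Each pair counted in $\kappa_x$ can play one of these four roles, with one index left free, so it serves at most $4n$ triples $(i,j,k)$. Thus $\frac n{40}\delta_x\le4n\kappa_x$, that is, $\delta_x\le160\kappa_x$. Moreover $\sum_x\kappa_x\le2n\,\mathrm{cut}_U$, because for a given cut edge $x+i$ is one of its two ends and there are at most $n$ choices of $i$. So these cut edges number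
$$\mathrm{cut}_{WU}\le\sum_{x\in W\cap X_W}\frac{\delta_x}{n_x}\le\frac{40}n\cdot160\cdot2n\,\mathrm{cut}_U=12800\,\mathrm{cut}_U .$$

**Step 2. Cut edges inside $W\cap X_W$.** Let $\{x,x+k\}$ be one. By the definition of $X_W$ with both indices equal to $k$, there are at least $n/40$ indices $i\ne k$ with $x+i,x+i+k\in U$. For each of them, one of $\{x,x+i\}$, $\{x+i,x+i+k\}$, $\{x+k,x+i+k\}$ is cut. How often is a given cut edge used? A cut edge between $W\cap X_W$ and $U$ determines $i$ and an end of $\{x,x+k\}$, leaving at most $n$ choices of $k$. A cut edge inside $U$ determines $k$, and then $i$ determines the edge $\{x,x+k\}$, again at most $n$ choices. So there are at most $40(\mathrm{cut}_{WU}+\mathrm{cut}_U)$ cut edges inside $W\cap X_W$.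

**Step 3. Total.** All remaining cut edges meet $V\setminus X_W$ and number at most $n\cdot N/n^2=N/n$. With (9), $\mathrm{cut}\le C_1\varepsilon^{-4}N$. Summing Lemma 1 over the nonempty classes $A_y$ counts each cut edge twice, so $\sum_y|A_y|\log_2(N/|A_y|)\le2\,\mathrm{cut}$, which is (10). $\square$

By (10) most of the mass of $f$ sits on large classes. But a large class labeled $0$ or $\star$ would be of no use.

## 8. The label $0$ leaves room for nonzero labels

**Lemma 11.** Let $n$ be large. Under the hypotheses of Lemma 8, with $W$ good and $\#\{x\in U:\mathrm{cre}(x;W)\}\le12N/K$,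
$$\sum_{y\ne0,\star}|A_y|\ge\frac\varepsilon4N. \tag{11}$$

**Proof.**

**Step 1. More than half of $U$ has a nonzero color.** Let $u_1=\#\{x\in U:s(x)\ne0\}$ and let $d_W(x)$ be the number of open edges from $x$ to $W$. If $x\in U$, $s(x)=0$ and $\mathrm{cre}(x;W)$ fails, then the component of $x$ in $G[W\cup x]$ has fewer than $K$ vertices, so $d_W(x)<K$. As $W$ is good, all but $N/n^2$ vertices $x$ have $|\Gamma(x)\cap W|=n-n_x$ within $n^{2/3}$ of $tn$. So $e(U,W)\ge tn|U|-o(nN)$, and the vertices with nonzero color send at most $u_1tn+o(nN)$ open edges to $W$. Together with Lemma 7,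
$$\Big(\frac12+\varepsilon\Big)tn|U|-o(nN)\le e_o(U,W)\le u_1tn+K|U|+n\cdot\frac{12N}K+o(nN),$$
and $n\cdot12N/K=12N/\lambda=o(nN)$. Divide by $tn|U|$, where $|U|\ge\frac N3-\frac Nn$ and $t\ge\frac13$. Since $K|U|/(tn|U|)=\lambda/t\le3\lambda=\varepsilon/4$,
$$\frac{u_1}{|U|}\ge\frac12+\varepsilon-\frac\lambda t-o(1)\ge\frac12+\frac34\varepsilon-o(1)\ge\frac12+\frac\varepsilon2\qquad(n\text{ large}).$$

**Step 2. The label $0$ covers at most about $(1-\varepsilon)|U|$ vertices of $U$.** Let $A^U_0=\{x\in U\setminus B:M_x=0\}$. Each $x\in A^U_0$ has $b_x>\frac12$ with majority color $0$, so it has fewer than $n_x/2$ neighbors in $U$ of nonzero color. Count the pairs $(x,u)$ with $x\in U$, $u\in\Gamma_U(x)$, $s(u)\ne0$ in two ways; as $W$ is good, all but $N/n^2$ of the numbers $n_x,n_u$ are within $n^{2/3}$ of $(1-t)n$. So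
$$u_1(1-t)n-o(nN)\le(1-t)n\Big(\frac12|A^U_0|+|U\setminus A^U_0|\Big)+o(nN).$$
Dividing by $(1-t)n\ge n/3$, we get $u_1\le|U|-\frac12|A^U_0|+o(N)$. Hence $|A^U_0|\le2(|U|-u_1)+o(N)\le(1-\varepsilon)|U|+o(N)$ by Step 1.

**Step 3. What remains.** By Lemma 8, $|B|\le2\sum_v\rho_v+N/n^2=o(N)$. Every vertex of $U\setminus(A_0^U\cup B)$ has a label other than $0$ and $\star$, so
$$\sum_{y\ne0,\star}|A_y|\ge|U|-|A^U_0|-|B|\ge\varepsilon|U|-o(N)\ge\frac\varepsilon4N\qquad(n\text{ large}).\qquad\square$$

## 9. From a large label class to a component, and the probability bound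

**Proof of Theorem 3, part 2.** Consider the events

* $\mathcal H_1$: the conclusions of Lemma 7;
* $\mathcal H_2$: $W$ is good;
* $\mathcal H_3$: $\mathcal E\le4(7/\lambda+4)N$ and $\#\{x\in U:\mathrm{cre}(x;W)\}\le12N/K$.

**Step 1. A large class with a useful label.** On $\mathcal H_1\cap\mathcal H_2\cap\mathcal H_3$ and for $n$ large, (10) and (11) hold. All terms of (10) are nonnegative, so $\sum_{y\ne0,\star}|A_y|\log_2(N/|A_y|)\le2C_1\varepsilon^{-4}N$, while the total weight $\sum_{y\ne0,\star}|A_y|$ is at least $\frac\varepsilon4N$. So some $y\notin\{0,\star\}$ has $\log_2(N/|A_y|)\le8C_1\varepsilon^{-5}$, that is,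
$$|A_y|\ge c_2N,\qquad c_2=2^{-8C_1\varepsilon^{-5}} .$$

**Step 2. The class is large inside $U$.** We claim $|A_y\cap U|\ge c_2N/160$ for $n$ large. If $|A_y\cap U|\ge c_2N/2$ this is clear. Otherwise $|A_y\cap W|\ge c_2N/2$, and $A_y\cap W\subset X_W$ because $y\ne\star$. Each $x\in A_y\cap W$ has at least $n/40$ neighbors in $U$, and at most $\mathrm{cut}\le C_1\varepsilon^{-4}N$ of the edges so obtained are cut. So at least
$$\frac{c_2N}2\cdot\frac n{40}-C_1\varepsilon^{-4}N\ge\frac{c_2nN}{160}$$
edges join $A_y\cap W$ to $A_y\cap U$. Their number is at most $n|A_y\cap U|$.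

**Step 3. From labels back to colors, and to one component.** Each $x\in A_y\cap U$ is in $U\setminus B\subset U^*$ with $M_x=y$, so it has more than $n_x/2\ge n/8$ neighbors $u\in U$ with $s(u)=y$. Each $u$ is counted at most $n$ times, so
$$\#\{u\in U:s(u)=y\}\ge\frac{|A_y\cap U|}8\ge\frac{c_2}{1280}N .$$
As $y\ne0$, all these $u$ are joined by open edges to the single component $y$ of $G[W]$, so they lie in one component of $G$. Since $\varepsilon^{-5}\ge32$ and $\log_21280<11$, $\frac{c_2}{1280}\ge c:=2^{-C\varepsilon^{-5}}$ with $C=8C_1+1$. So on $\mathcal H_1\cap\mathcal H_2\cap\mathcal H_3$, for $n\ge n_0(\varepsilon)$, $G$ has a component with at least $cN$ vertices.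

**Step 4. The probability.** The purpose is to see that the only failure that matters is that of $\mathcal H_1$, although $\mathcal H_2\cap\mathcal H_3$ is only known to have probability bounded below. By Lemma 5 and Markov's inequality, $\mathbb P(\mathcal H_3\mid G)\ge1-\frac14-\frac14=\frac12$ for *every* $G$. Since $(W,t)$ is independent of $G$, Lemma 9 gives $\mathbb P(\mathcal H_2\mid G)\ge\frac34$. So $\mathbb P(\mathcal H_2\cap\mathcal H_3\mid G)\ge\frac14$ for every $G$. By Step 3, if $G$ has no component with at least $cN$ vertices, then $\mathcal H_1$ fails whenever $\mathcal H_2\cap\mathcal H_3$ holds. With Lemma 7, applied for each fixed $W$ and averaged over $W$,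
$$\frac14\,\mathbb P_\mu(\text{no component with}\ge c2^n\text{ vertices})\le\mathbb P(\mathcal H_1^c)\le\frac14\exp(-2^n/n^9).$$
The bound is uniform in $\mu\in\mathcal D_{\ge p}(Q_n)$, which proves part 2 of Theorem 3. Together with part 1, as shown in Section 2, $p_{\mathrm{giant}}=\frac12$. $\blacksquare$
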